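\title{Strength of forms under field extensions: a counterexample from inseparability}

\begin{abstract}
The strength of a homogeneous polynomial $P$ of degree $d$ is the least number of products of forms of positive degree whose sum is $P$. It can drop when the ground field $\mathbb K$ is enlarged. A conjecture posed by Chen and Ye predicts that in characteristic $0$ or greater than $d$ it drops by at most a factor depending only on $d$ on passing to the algebraic closure. We show that this is false for every $d\ge 3$ and every characteristic $p>d$, over each field with $[\mathbb K:\mathbb K^p]=\infty$, and that the gap is a power of the strength. The counterexamples are the forms $\lambda(x^d)$ on a purely inseparable extension $L/\mathbb K$, where $\lambda$ is a linear functional. The conjecture holds for $d=2$ with the sharp constant $2$. For cubics, inseparability is the only obstruction: the strength drops by at most a factor $3$ on passing to the separable closure, over every field.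
\end{abstract}

\section{The question and the results}

\subsection{Strength and slice rank}
Let $d\ge2$, let $\mathbb K$ be a field with algebraic closure $\overline{\mathbb K}$, and let $\mathbb K[x_1,\dots,x_n]_d$ be the space of homogeneous polynomials (forms) of degree $d$. For a field extension $\mathbb F/\mathbb K$ and $P\in\mathbb K[x_1,\dots,x_n]_d$, the \emph{strength} $\operatorname{str}_{\mathbb F}(P)$ is the least $r\ge0$ such that
\[
P=Q_1R_1+\dots+Q_rR_r
\]
with forms $Q_i,R_i\in\mathbb F[x_1,\dots,x_n]$ of positive degree and $\deg Q_i+\deg R_i=d$. Strength $0$ means $P=0$, and strength $1$ means that $P$ is reducible over $\mathbb F$. In general $P$ lies in an ideal generated by $\operatorname{str}_{\mathbb F}(P)$ forms of lower degree, so strength measures how far $P$ is from being built out of few simpler forms, whatever the number of variables.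

We also use the variant in which the generators are linear. The \emph{slice rank} $\operatorname{slr}_{\mathbb F}(P)$ is the least dimension of a space $W$ of linear forms over $\mathbb F$ such that $P$ lies in the ideal $(W)$ of $\mathbb F[x_1,\dots,x_n]$.

\begin{lemma}\label{lem:basic}
Let $P\in\mathbb F[x_1,\dots,x_n]_d$ with $d\ge2$.
\begin{enumerate}
\item[(a)] Let $y_1,\dots,y_n$ be a basis of the linear forms over $\mathbb F$. Then $P\in(y_1,\dots,y_r)$ if and only if every monomial in $y_1,\dots,y_n$ that occurs in $P$ is divisible by one of $y_1,\dots,y_r$.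
\item[(b)] $\operatorname{str}_{\mathbb F}(P)\le\operatorname{slr}_{\mathbb F}(P)\le n$, and $\operatorname{str}_{\mathbb F}(P)=\operatorname{slr}_{\mathbb F}(P)$ if $d\le3$.
\item[(c)] If $P$ has no zero in $\mathbb F^n\setminus\{0\}$, then $\operatorname{slr}_{\mathbb F}(P)=n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The ideal $(y_1,\dots,y_r)$ is spanned by the monomials divisible by one of its generators.
(b) If $P\in(y_1,\dots,y_r)$, grouping monomials by (a) gives $P=\sum_{i\le r}y_iR_i$ with each $R_i$ zero or of degree $d-1\ge1$. Always $P\in(x_1,\dots,x_n)$. If $d\le3$, each product $Q_iR_i$ has a factor of degree $1$, and these factors span a space $W$ of dimension at most $r$ with $P\in(W)$.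
(c) Fewer than $n$ linear forms have a common zero in $\mathbb F^n\setminus\{0\}$, and every element of the ideal that they generate vanishes there.
\end{proof}

\subsection{Changing the field}
For a finite extension $\mathbb F/\mathbb K$ one has
\begin{equation}\label{eq:degree}
\operatorname{str}_{\mathbb F}(P)\le\operatorname{str}_{\mathbb K}(P)\le[\mathbb F:\mathbb K]\cdot\operatorname{str}_{\mathbb F}(P).
\end{equation}
The first inequality holds for every extension. For the second, let $P=\sum_iQ_iR_i$ over $\mathbb F$, write $Q_i=\sum_j\omega_jQ_{ij}$ with $(\omega_j)$ a $\mathbb K$-basis of $\mathbb F$ and $Q_{ij}$ defined over $\mathbb K$, and apply to the coefficients a $\mathbb K$-linear map $\mu\colon\mathbb F\to\mathbb K$ with $\mu(1)=1$; this gives $P=\sum_{i,j}Q_{ij}\,\mu(\omega_jR_i)$. An optimal decomposition over $\overline{\mathbb K}$ is defined over some finite extension of $\mathbb K$, but nothing in the definition bounds its degree. The question is whether the factor $[\mathbb F:\mathbb K]$ can be replaced by a constant. The following conjecture is posed in \cite{CY}.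

\begin{quote}
\textbf{Conjecture (stability of strength).} For every $d\ge2$ there is a constant $C(d)$, depending only on $d$, such that
$\operatorname{str}_{\mathbb K}(P)\le C(d)\operatorname{str}_{\overline{\mathbb K}}(P)$
for every field $\mathbb K$ of characteristic $0$ or greater than $d$, every $n$, and every $P\in\mathbb K[x_1,\dots,x_n]_d$.
\end{quote}

For quadratic forms strength is comparable to the rank, which does not see the field, and the conjecture holds.

\begin{theorem}\label{thm:quadrics}
If $\operatorname{char}\mathbb K\ne2$ and $P\in\mathbb K[x_1,\dots,x_n]_2$, then $\operatorname{str}_{\mathbb K}(P)\le2\operatorname{str}_{\overline{\mathbb K}}(P)$. The constant $2$ is sharp.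
\end{theorem}

\begin{proof}
Since $2\ne0$, we can write $P(x)=x^{T}Gx$ with a unique symmetric matrix $G$ over $\mathbb K$. Its rank $s$ does not change under field extension. A quadratic form in characteristic not $2$ can be diagonalized over its field of definition: $P=\sum_{i=1}^{s}c_iy_i^2$ with $c_i\in\mathbb K$ and linear forms $y_i$ over $\mathbb K$. Hence $\operatorname{str}_{\mathbb K}(P)\le s$. The product of two linear forms with coefficient vectors $a,b$ has matrix $\frac12(ab^T+ba^T)$, of rank at most $2$, so a sum of $r$ such products over $\overline{\mathbb K}$ has rank at most $2r$. Hence $s\le2\operatorname{str}_{\overline{\mathbb K}}(P)$. The form $x^2+y^2$ has strength $2$ over $\mathbb R$ by Lemma~\ref{lem:basic}(b),(c), and strength $1$ over $\mathbb C$, where it equals $(x+iy)(x-iy)$.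
\end{proof}

Some hypothesis on the characteristic is necessary. Recall that in characteristic $p$ the $p$-th powers form a subfield $\mathbb K^p$ of $\mathbb K$, and that a field is \emph{perfect} if it has characteristic $0$, or characteristic $p$ and $\mathbb K^p=\mathbb K$. Finite fields are perfect.

\begin{example}\label{ex:frobenius}
Let $\operatorname{char}\mathbb K=p$ and let $c_1,\dots,c_n\in\mathbb K$ be linearly independent over $\mathbb K^p$. The form $P=\sum_ic_ix_i^p=\big(\sum_ic_i^{1/p}x_i\big)^p$ of degree $d=p$ has strength $1$ over $\overline{\mathbb K}$. It has no zero in $\mathbb K^n\setminus\{0\}$, so $\operatorname{slr}_{\mathbb K}(P)=n$, and for $p\in\{2,3\}$ this is $\operatorname{str}_{\mathbb K}(P)$.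
\end{example}

This example needs a $p$-th power of a linear form to fit into degree $d$. When $p>d$ there is no room for one, and it is natural to guess that forms of degree $d$ then do not feel inseparability, as is the case for $d=2$. The guess is wrong from degree $3$ on.

\subsection{Results}
For a prime $p>d\ge3$ put
\begin{equation}\label{eq:rho}
\rho=\rho_{p,d}=\min_{0<x\le1}x^{-(p-1)/d}\,(1+x+\dots+x^{p-1}).
\end{equation}

\begin{theorem}\label{thm:main}
Let $d\ge3$, let $p>d$ be prime, let $k\ge1$, and let $\mathbb K$ be a field of characteristic $p$ with $[\mathbb K:\mathbb K^p]\ge p^k$. Then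
\[
1<\rho\le p\,\exp\!\Big(-2\big(\tfrac12-\tfrac1d\big)^2\Big)<p .
\]
Moreover, there are a form $P\in\mathbb K[x_1,\dots,x_n]_d$ with $n=p^k$ and a purely inseparable extension $L/\mathbb K$ of degree $p^k$ such that
\[
\operatorname{str}_{\mathbb K}(P)\ge2^{-(d-2)}p^k,\qquad
0<\operatorname{str}_{\overline{\mathbb K}}(P)\le\operatorname{str}_L(P)\le\rho^{\,k}.
\]
\end{theorem}

\begin{corollary}\label{cor:false}
The forms $P$ of Theorem~\ref{thm:main} satisfy
\[
\frac{\operatorname{str}_{\mathbb K}(P)}{\operatorname{str}_{\overline{\mathbb K}}(P)}\ge2^{-(d-2)}\Big(\frac p\rho\Big)^k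
\quad\text{and}\quad
\operatorname{str}_{\mathbb K}(P)\ge2^{-(d-2)}\operatorname{str}_{\overline{\mathbb K}}(P)^{\theta},
\]
where $\theta=\log p/\log\rho>1$. Over each field of characteristic $p>d$ with $[\mathbb K:\mathbb K^p]=\infty$, for example $\mathbb F_p(a_1,a_2,\dots)$ with infinitely many indeterminates, the ratio is unbounded. The conjecture is false for every $d\ge3$.
\end{corollary}

In the other direction, separable extensions change the slice rank by a bounded factor. Let $\mathbb K^s\subset\overline{\mathbb K}$ be the separable closure of $\mathbb K$; it equals $\overline{\mathbb K}$ when $\mathbb K$ is perfect.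

\begin{theorem}\label{thm:separable}
Let $\mathbb K$ be a field of any characteristic, let $d\ge2$ and $P\in\mathbb K[x_1,\dots,x_n]_d$. Then
\[
\operatorname{slr}_{\mathbb K}(P)\le d\cdot\operatorname{slr}_{\mathbb K^s}(P).
\]
In particular, for $d=3$ one has $\operatorname{str}_{\mathbb K}(P)\le3\operatorname{str}_{\mathbb K^s}(P)$, and $\operatorname{str}_{\mathbb K}(P)\le3\operatorname{str}_{\overline{\mathbb K}}(P)$ if $\mathbb K$ is perfect. The constant $d$ is attained over every field $\mathbb K$ that has a separable field extension of degree $d$.
\end{theorem}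

So for cubics the failure of the conjecture comes only from inseparability, and over perfect fields the cubic case holds with the constant $3$, which is attained over $\mathbb Q$ and over every finite field. The conjecture restricted to perfect fields and $d\ge4$ is not settled here.

\section{Powers in a field}\label{sec:lower}

Let $L/\mathbb K$ be a field extension of finite degree $n$ with $\mathbb K$-basis $b_1,\dots,b_n$, which identifies $\mathbb K^n$ with $L$. Let $X=\sum_jx_jb_j\in L[x_1,\dots,x_n]$ be the generic element of $L$. For a nonzero $\mathbb K$-linear functional $\lambda\colon L\to\mathbb K$ and $m\ge2$ put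
\begin{equation}\label{eq:P}
P_{\lambda,m}=\lambda(X^m)=\sum_{j_1,\dots,j_m}\lambda(b_{j_1}\cdots b_{j_m})\,x_{j_1}\cdots x_{j_m}\in\mathbb K[x_1,\dots,x_n]_m ,
\end{equation}
with $\lambda$ applied to coefficients. The value of $P_{\lambda,m}$ at a point $v\in L=\mathbb K^n$ is $\lambda(v^m)$.

These forms suit the problem because their strength reflects the multiplication of the algebra, and the algebra changes its nature under base change. Over $\mathbb K$ it is a field, and this forces large strength. After extending scalars it may contain a large subspace of nilpotent elements, on which the form vanishes. This section proves the first statement, for which $L$ is an arbitrary finite extension.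

\subsection{Cubics}
A cubic of strength $r$ vanishes on a subspace of codimension at most $r$. We show that a subspace of $L$ on which $\lambda(v^3)$ vanishes has at most half the dimension.

\begin{lemma}\label{lem:cubic}
If $6\ne0$ in $\mathbb K$, then $\operatorname{str}_{\mathbb K}(P_{\lambda,3})\ge n/2$ for every $\lambda\ne0$.
\end{lemma}

\begin{proof}
Let $P_{\lambda,3}=\sum_{i=1}^r\ell_iR_i$ over $\mathbb K$ with $\ell_i$ linear, and let $A\subset L$ be the $\mathbb K$-subspace of common zeros of $\ell_1,\dots,\ell_r$. Then $\dim A\ge n-r$, and $\lambda(v^3)=0$ for all $v\in A$. If $A=0$, then $r\ge n$. Let $A\ne0$. For $v_1,v_2,v_3\in L$ we have the polarization identity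
\[
6\,v_1v_2v_3=\sum_{\emptyset\ne T\subset\{1,2,3\}}(-1)^{3-|T|}\Big(\sum_{i\in T}v_i\Big)^3 .
\]
Indeed, a product $v_iv_jv_l$ with index set $T_0=\{i,j,l\}$ occurs in the terms with $T\supset T_0$, and their signs cancel unless $T_0=\{1,2,3\}$, which happens for six ordered triples. Since $6\ne0$, it follows that $\lambda(v_1v_2v_3)=0$ for all $v_1,v_2,v_3\in A$.

The $\mathbb K$-bilinear form $\beta(y,z)=\lambda(yz)$ on $L$ is nondegenerate: if $y\ne0$, then $yL=L$ because $L$ is a field, and $\lambda(L)\ne0$. Hence the orthogonal complement $A^\perp$ has dimension $n-\dim A$. Fix $0\ne v\in A$. Then $vA\subset A^\perp$, and $\dim vA=\dim A$ because multiplication by $v$ is injective. So $2\dim A\le n$ and $r\ge n-\dim A\ge n/2$.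
\end{proof}

\subsection{A cubic in five variables}\label{sub:example}
Before turning to higher degree we exhibit the drop of strength in the smallest case, $d=3$, $p=5$, $k=1$. Let $\operatorname{char}\mathbb K=5$, let $a\in\mathbb K\setminus\mathbb K^5$, and let $L=\mathbb K(\alpha)$ with $\alpha^5=a$, with basis $1,\alpha,\dots,\alpha^4$ and coordinates $x_0,\dots,x_4$. Let $\lambda$ be the coefficient of $1$. Among $\alpha^0,\dots,\alpha^{12}$ only $\alpha^0,\alpha^5,\alpha^{10}$ have nonzero image, namely $1,a,a^2$. The triples from $\{0,\dots,4\}$ with sum $5$ are the permutations of $014$, $023$, $113$, $122$, and those with sum $10$ are the permutations of $244$, $334$. Since $6=1$ in $\mathbb K$,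
\[
P=P_{\lambda,3}=x_0^3+a\,(x_0x_1x_4+x_0x_2x_3+3x_1^2x_3+3x_1x_2^2)+3a^2(x_2x_4^2+x_3^2x_4).
\]
Every monomial is divisible by $x_0$, $x_1$ or $x_4$, and Lemma~\ref{lem:cubic} gives strength at least $5/2$. Hence $\operatorname{str}_{\mathbb K}(P)=3$.

Now extend scalars to $L$. The algebra $L\cong\mathbb K[t]/(t^5-a)$ becomes $R=L[t]/(t^5-a)$, and $t^5-a=(t-\alpha)^5$, so $R=L[\varepsilon]/(\varepsilon^5)$ with $\varepsilon=t-\alpha$. Expanding $t^j=(\alpha+\varepsilon)^j$, we rewrite the generic element as $\sum_jx_jt^j=\sum_jy_j\varepsilon^j$, where
\[
y_0=x_0+\alpha x_1+\alpha^2x_2+\alpha^3x_3+\alpha^4x_4,\qquad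
y_1=x_1+2\alpha x_2+3\alpha^2x_3+4\alpha^3x_4,
\]
and in general $y_j=\sum_{i\ge j}\binom ij\alpha^{i-j}x_i$; these are new coordinates over $L$. The $L$-linear extension of $\lambda$ to $R$ reads off the constant term in $t$, so it sends $\varepsilon^j=(t-\alpha)^j$ to $(-\alpha)^j$ for $j\le4$. Cubing $\sum_jy_j\varepsilon^j$ modulo $\varepsilon^5$ gives
\begin{align*}
P={}&y_0^3-3\alpha\,y_0^2y_1+3\alpha^2(y_0^2y_2+y_0y_1^2)-\alpha^3(3y_0^2y_3+6y_0y_1y_2+y_1^3)\\
&+\alpha^4(3y_0^2y_4+6y_0y_1y_3+3y_0y_2^2+3y_1^2y_2).
\end{align*}
Every monomial is divisible by $y_0$ or $y_1$, so $\operatorname{str}_L(P)\le2$. The strength over $\overline{\mathbb K}$ is not $1$: $P$ has degree $1$ in $y_4$ with coefficient $3\alpha^4y_0^2$, so in a factorization one factor is free of $y_4$ and divides $y_0^2$, which forces $y_0\mid P$; but $y_1^3$ occurs in $P$. Thus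
\[
\operatorname{str}_{\mathbb K}(P)=3,\qquad\operatorname{str}_L(P)=\operatorname{str}_{\overline{\mathbb K}}(P)=2 .
\]
The reason for the drop is visible without computation. The subspace $y_0=y_1=0$ of $R$ is the ideal $A=(\varepsilon^2)$. It has dimension $3>5/2$, and $A^3=(\varepsilon^6)=0$. In the proof of Lemma~\ref{lem:cubic} the form $\beta$ stays nondegenerate over $L$, since its Gram matrix is unchanged; the step that fails is $\dim vA=\dim A$. Adjoining $k$ independent $p$-th roots in place of one will turn this gain into an exponential one.

\subsection{Higher degree}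
For $m\ge4$ a decomposition may contain products of two nonlinear forms, so small strength no longer provides a large subspace on which the form vanishes. We reduce to cubics by differentiating. This is possible because the family $P_{\lambda,m}$ is closed under directional derivatives and because a derivative at most doubles the number of products. One point needs care: the derivative of a linear factor is a constant, which is not allowed in a decomposition, so the direction must be chosen to kill the linear factors.

\begin{lemma}\label{lem:lower}
Let $m\ge3$ and suppose that $m!\ne0$ in $\mathbb K$. Then $\operatorname{str}_{\mathbb K}(P_{\lambda,m})\ge n/2^{m-2}$ for every $\lambda\ne0$.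
\end{lemma}

\begin{proof}
We use induction on $m$, for all $\lambda\ne0$ at once. The case $m=3$ is Lemma~\ref{lem:cubic}. Let $m\ge4$ and let $P_{\lambda,m}=\sum_{i=1}^rQ_iR_i$ over $\mathbb K$ with $1\le\deg Q_i\le\deg R_i$. If $r\ge n$, there is nothing to prove. Otherwise fewer than $n$ of the $Q_i$ are linear, so there is $0\ne c\in\mathbb K^n=L$ with $Q_i(c)=0$ for every linear $Q_i$. Let $\partial_c=\sum_jc_j\,\partial/\partial x_j$. As $c_j\in\mathbb K$, the operator $\partial_c$ commutes with applying $\lambda$ to coefficients, and $\partial_cX=\sum_jc_jb_j=c$. With $\lambda_c(y)=\lambda(cy)$ we obtain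
\[
m\,P_{\lambda_c,m-1}=\lambda(m\,cX^{m-1})=\partial_cP_{\lambda,m}=\sum_{i=1}^r\big((\partial_cQ_i)R_i+Q_i\,\partial_cR_i\big).
\]
If $Q_i$ is linear, then $\partial_cQ_i=Q_i(c)=0$, and the $i$-th summand is $Q_i\,\partial_cR_i$ with $\partial_cR_i$ zero or of degree $m-2\ge1$. If $Q_i$ is not linear, then $\deg Q_i,\deg R_i\ge2$, both derivatives are zero or of positive degree, and the summand is a sum of at most two products of forms of positive degree. Since $m\ne0$ in $\mathbb K$, we get $\operatorname{str}_{\mathbb K}(P_{\lambda_c,m-1})\le2r$. The functional $\lambda_c$ is nonzero because $cL=L$. By induction $2r\ge n/2^{m-3}$.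
\end{proof}

This lemma is the only place where $p>d$ is used, and the bound fails without such a hypothesis: if $m=p$ and $b_j^p\in\mathbb K$ for all $j$, then $P_{\lambda,p}=\lambda(1)\sum_jb_j^px_j^p$, which is zero when $\lambda(1)=0$.

\section{Nilpotent elements after base change}\label{sec:upper}

\subsection{The extension}
From now on $\mathbb K$, $d$, $p$, $k$ are as in Theorem~\ref{thm:main}. We choose $a_1,\dots,a_k\in\mathbb K$ with $[\mathbb K^p(a_1,\dots,a_k):\mathbb K^p]=p^k$ (such elements are called $p$-independent). Suppose that $\mathbb E=\mathbb K^p(a_1,\dots,a_{i})$ has degree $p^i$ over $\mathbb K^p$ with $i<k$. Then $\mathbb E\ne\mathbb K$; take $a_{i+1}\in\mathbb K\setminus\mathbb E$. Its minimal polynomial over $\mathbb E$ divides $T^p-a_{i+1}^p=(T-a_{i+1})^p$, so it is $(T-a_{i+1})^j$ with $1\le j\le p$. The coefficient $-ja_{i+1}$ of $T^{j-1}$ lies in $\mathbb E$, which forces $j=p$.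

Put $\alpha_i=a_i^{1/p}\in\overline{\mathbb K}$ and $L=\mathbb K(\alpha_1,\dots,\alpha_k)$. The map $z\mapsto z^p$ is a field isomorphism from $L$ onto $\mathbb K^p(a_1,\dots,a_k)$ that carries $\mathbb K$ onto $\mathbb K^p$. Hence $[L:\mathbb K]=n:=p^k$, and $z^p\in\mathbb K$ for all $z\in L$, so that $L/\mathbb K$ is purely inseparable. The surjection
\[
\mathbb K[t_1,\dots,t_k]/(t_1^p-a_1,\dots,t_k^p-a_k)\to L,\qquad t_i\mapsto\alpha_i,
\]
is a map between spaces of dimension $p^k$, hence an isomorphism. With $I=\{0,\dots,p-1\}^k$, the elements $b_u=\prod_i\alpha_i^{u_i}$ $(u\in I)$ therefore form a $\mathbb K$-basis of $L$. We fix any nonzero functional $\lambda\colon L\to\mathbb K$ and let $P=P_{\lambda,d}\in\mathbb K[x_u:u\in I]_d$ be the form \eqref{eq:P} for this basis.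

\subsection{The upper bound}
After base change the algebra is a truncated polynomial ring in which every monomial of degree greater than $(p-1)k$ vanishes. The monomials of degree greater than $(p-1)k/d$ thus span a subspace whose $d$-th power is zero, and its codimension bounds the strength. Write $|u|=u_1+\dots+u_k$ and
\[
B=\{u\in I:\ |u|\le(p-1)k/d\}.
\]
In Section~\ref{sub:example}, $B=\{0,1\}$.

\begin{lemma}\label{lem:upper}
$\operatorname{str}_L(P)\le|B|$.
\end{lemma}

\begin{proof}
Let $R=L\otimes_{\mathbb K}L$, an $L$-algebra through the first factor. Presenting the second factor as above and using $t_i^p-a_i=(t_i-\alpha_i)^p$, we get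
\[
R\cong L[t_1,\dots,t_k]/(t_1^p-a_1,\dots,t_k^p-a_k)=L[\varepsilon_1,\dots,\varepsilon_k]/(\varepsilon_1^p,\dots,\varepsilon_k^p),\qquad\varepsilon_i=t_i-\alpha_i,
\]
where the monomial $t^u$ corresponds to $1\otimes b_u$. Let $\lambda_R\colon R\to L$ be the $L$-linear map with $\lambda_R(1\otimes z)=\lambda(z)$. Comparing with the expansion \eqref{eq:P}, we see that $P=\lambda_R\big((\sum_ux_ut^u)^d\big)$. The monomials $\varepsilon^u$ $(u\in I)$ form an $L$-basis of $R$. Expressing each $t^u$ in this basis gives $\sum_ux_ut^u=\sum_uy_u\varepsilon^u$ with linear forms $y_u$ over $L$, and therefore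
\[
P=\sum_{u^{(1)},\dots,u^{(d)}\in I}\lambda_R\big(\varepsilon^{u^{(1)}}\cdots\varepsilon^{u^{(d)}}\big)\,y_{u^{(1)}}\cdots y_{u^{(d)}} .
\]
If no $u^{(j)}$ lies in $B$, the monomial $\varepsilon^{u^{(1)}}\cdots\varepsilon^{u^{(d)}}$ has total degree greater than $(p-1)k$, so one of the $k$ variables $\varepsilon_i$ occurs with exponent at least $p$, and the monomial is $0$ in $R$. Each remaining term has a factor $y_u$ with $u\in B$. Grouping terms gives $P=\sum_{u\in B}y_uR_u$ with each $R_u$ zero or of degree $d-1$.
\end{proof}

\subsection{Counting monomials of low degree}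
For $u$ chosen uniformly in $I$, the degree $|u|$ is a sum of $k$ independent variables of mean $(p-1)/2$. For $d\ge3$ the threshold $(p-1)k/d$ lies below the mean $(p-1)k/2$ by a fixed proportion, so $B$ should be an exponentially small part of $I$. For $d=2$ the threshold is the mean, and the symmetry $u_i\mapsto p-1-u_i$ shows that $|B|\ge n/2$, in accordance with Theorem~\ref{thm:quadrics}.

\begin{lemma}\label{lem:count}
The minimum in \eqref{eq:rho} exists, $|B|\le\rho^k$, and $1<\rho\le p\exp\big(-2(\frac12-\frac1d)^2\big)$.
\end{lemma}

\begin{proof}
Let $f(x)=x^{-(p-1)/d}\sum_{j=0}^{p-1}x^j$. It is continuous on $(0,1]$ and tends to $\infty$ as $x\to0$, so it attains its minimum $\rho$. For $0<x\le1$ the first factor is at least $1$ and the second exceeds $1$, so every value of $f$, and in particular $\rho$, exceeds $1$. If $u\in B$ and $0<x\le1$, then $x^{|u|-(p-1)k/d}\ge1$. Hence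
\[
|B|\le\sum_{u\in I}x^{|u|-(p-1)k/d}=f(x)^k ,
\]
and taking the minimum over $x$ gives $|B|\le\rho^k$.

Put $h=p-1$ and $x=e^{-s}$ with $s\ge0$. Let $Z$ be uniform on $\{0,\dots,h\}$ and $\varphi(s)=\log\mathbb E\,e^{-sZ}$, so that $\log(f(e^{-s})/p)=sh/d+\varphi(s)$. Hoeffding's lemma \cite{Hoe} gives
\[
\varphi(s)\le-\frac{sh}2+\frac{s^2h^2}8 .
\]
We recall the argument. One has $\varphi(0)=0$ and $\varphi'(0)=-\mathbb EZ=-h/2$, and $\varphi''(s)$ is the variance of $Z$ for the probability measure proportional to $e^{-sj}$ on $\{0,\dots,h\}$. This variance is at most the mean of $(Z-h/2)^2$, hence at most $h^2/4$, and Taylor's formula gives the bound. With $\delta=\frac12-\frac1d>0$ we obtain $\log(\rho/p)\le-sh\delta+(sh)^2/8$ for all $s\ge0$. The choice $sh=4\delta$ gives $\log(\rho/p)\le-4\delta^2+2\delta^2=-2\delta^2$.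
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bounds on $\rho$ are in Lemma~\ref{lem:count}; the exponential factor is less than $1$ because $d\ge3$. Since $p>d$, we have $d!\ne0$ in $\mathbb K$, and Lemma~\ref{lem:lower} gives $\operatorname{str}_{\mathbb K}(P)\ge p^k/2^{d-2}$. In particular $P\ne0$, so $\operatorname{str}_{\overline{\mathbb K}}(P)>0$. As $L\subset\overline{\mathbb K}$, Lemmas~\ref{lem:upper} and~\ref{lem:count} give $\operatorname{str}_{\overline{\mathbb K}}(P)\le\operatorname{str}_L(P)\le|B|\le\rho^k$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:false}]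
The bound on the ratio is the quotient of the two bounds in Theorem~\ref{thm:main}. From $1<\rho<p$ we get $\theta>1$, and $p^k=(\rho^k)^\theta\ge\operatorname{str}_{\overline{\mathbb K}}(P)^\theta$ gives the second bound. If $[\mathbb K:\mathbb K^p]=\infty$, every $k$ is allowed, and the ratio is at least $2^{-(d-2)}\exp\big(2k(\frac12-\frac1d)^2\big)$, which tends to $\infty$ with $k$. For $\mathbb K=\mathbb F_p(a_1,a_2,\dots)$ we have $\mathbb K^p=\mathbb F_p(a_1^p,a_2^p,\dots)$, and $a_1,a_2,\dots$ are linearly independent over $\mathbb K^p$: after clearing denominators a relation reads $\sum_ig_ia_i=0$ with $g_i\in\mathbb F_p[a_1^p,a_2^p,\dots]$, and monomials of different summands $g_ia_i$ have different exponent vectors modulo $p$, so all $g_i$ vanish.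
\end{proof}

\section{Descent from the separable closure}\label{sec:separable}

Throughout this section $S=\mathbb K^s$ and $G=\operatorname{Gal}(S/\mathbb K)$. The extension $S/\mathbb K$ is Galois, so an element of $S$ fixed by $G$ lies in $\mathbb K$. Let $V$ be the $n$-dimensional $S$-space of linear forms in $x_1,\dots,x_n$. The group $G$ acts on $S[x_1,\dots,x_n]$ through the coefficients, by ring automorphisms that fix $P$, carry bases of $V$ to bases, and carry $S$-subspaces to $S$-subspaces. We assume $P\ne0$ and put $r=\operatorname{slr}_S(P)$.

\begin{lemma}[Galois descent]\label{lem:descent}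
Let $W\subset V$ be an $S$-subspace with $\sigma W=W$ for all $\sigma\in G$ and with $P\in(W)$. Then $\operatorname{slr}_{\mathbb K}(P)\le\dim W$.
\end{lemma}

\begin{proof}
The space $W$ has a unique basis $y_1,\dots,y_s$ whose coefficient matrix with respect to $x_1,\dots,x_n$ is in reduced row echelon form. Applying $\sigma$ to the entries gives a matrix in reduced row echelon form whose rows span $\sigma W=W$. By uniqueness all entries are fixed by $G$, so the $y_i$ are defined over $\mathbb K$. Complete them to a basis $y_1,\dots,y_n$ of the linear forms over $\mathbb K$; it is also a basis of $V$, and $P$ has coefficients in $\mathbb K$ in these coordinates. By Lemma~\ref{lem:basic}(a) over $S$, every monomial of $P$ is divisible by one of $y_1,\dots,y_s$, and by the same statement over $\mathbb K$, $P\in(y_1,\dots,y_s)$ over $\mathbb K$.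
\end{proof}

This is the only place where separability is used. In Section~\ref{sub:example}, every automorphism of $\overline{\mathbb K}$ over $\mathbb K$ fixes $\alpha$, the only root of $T^5-a$, so the span of $y_0,y_1$ is stable; yet it is not defined over $\mathbb K$, because $\operatorname{str}_{\mathbb K}(P)=3$.

It remains to find a $G$-stable $W$ with $P\in(W)$ and $\dim W\le dr$. If the $r$-dimensional space $W$ with $P\in(W)$ were unique, it would be stable. It need not be: for $P=\ell_1\cdots\ell_d$ each line $S\ell_j$ is optimal, and $G$ may permute these lines. The sum of all conjugates of an optimal $W$ is stable, but we have no bound on the number of conjugates. We therefore relax the problem to one with a unique solution. A subspace $W$ amounts to weights $1$ on $W$ and $0$ on a complement. We allow real weights, which can be averaged; a strictly convex function then selects one optimum; and rounding the weights back to a subspace costs the factor $d$.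

\subsection{Weighted filtrations}
A basis $e=(e_1,\dots,e_n)$ of $V$ and a vector $w\in\mathbb R_{\ge0}^n$ define the subspaces
\[
F^\mu=\operatorname{span}\{e_i:\ w_i\ge\mu\},\qquad\mu\ge0 .
\]
A \emph{weighted filtration} is a family $F=(F^\mu)_{\mu\ge0}$ that arises in this way, and we say that $(e,w)$ \emph{presents} $F$. Since $\#\{i:w_i\ge\mu\}=\dim F^\mu$, the multiset of weights depends only on $F$, and so do
\[
c(F)=\sum_iw_i,\qquad q(F)=\sum_iw_i^2 .
\]
We also write $c(w)$ and $q(w)$. To average two filtrations we need to present them in one basis. The next lemma, a form of the Bruhat decomposition of $GL_n$, makes this possible.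

\begin{lemma}\label{lem:common}
Any two weighted filtrations are presented by pairs $(e,a)$ and $(e,b)$ with the same basis $e$.
\end{lemma}

\begin{proof}
We first show, by induction on $\dim V$, that for two finite chains $\mathcal C,\mathcal C'$ of subspaces of a space $V$ there is a basis such that every member of either chain is spanned by a subset of it. We may assume $V\ne0$ and add $V$ to $\mathcal C'$. Let $H$ be a hyperplane containing all members of $\mathcal C$ other than $V$. Let $Y_0$ be the smallest member of $\mathcal C'$ not contained in $H$, and choose $e_n\in Y_0\setminus H$. By induction $H$ has a basis $e_1,\dots,e_{n-1}$ that works for the chain $\mathcal C\setminus\{V\}$ and the chain of the $Y\cap H$ with $Y\in\mathcal C'$. A member $Y$ of $\mathcal C'$ either lies in $H$, or contains $Y_0$ and then equals $(Y\cap H)\oplus Se_n$. So $e_1,\dots,e_n$ works for $\mathcal C$ and $\mathcal C'$.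

Apply this to the finitely many subspaces of the two filtrations. Let $F$ be one of them. From any presentation of $F$ one sees that $F^0=V$, that $F^\mu=0$ for large $\mu$, and that $F^\mu$ decreases in $\mu$ and is constant on each interval $(\mu',\mu'']$ between consecutive weights. So $\{\mu:e_i\in F^\mu\}$ is a closed interval $[0,a_i]$. As $F^\mu$ is spanned by a subset of $e$, it is spanned by the $e_i$ that it contains, namely those with $a_i\ge\mu$. Thus $(e,a)$ presents $F$.
\end{proof}

\subsection{Admissible filtrations}
Let $J(F)\subset S[x_1,\dots,x_n]_d$ be the span of all products $\ell_1\cdots\ell_d$ with $\ell_j\in F^{\mu_j}$ and $\mu_1+\dots+\mu_d\ge1$. We call $F$ \emph{admissible} if $P\in J(F)$. This definition involves no basis. If $(e,w)$ presents $F$, then $J(F)$ is the span of the monomials $e^m=\prod_ie_i^{m_i}$ of degree $d$ with $\langle m,w\rangle=\sum_im_iw_i\ge1$. Indeed, such a monomial $e_{i_1}\cdots e_{i_d}$ is a product of the required kind with $\mu_j=w_{i_j}$; conversely a product $\ell_1\cdots\ell_d$ expands into monomials $e_{i_1}\cdots e_{i_d}$ with $w_{i_j}\ge\mu_j$. Let $\operatorname{supp}_e(P)$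 be the set of exponents $m$ of the monomials that occur in $P$ in the basis $e$, and for a set $M$ of exponents of degree $d$ put
\[
\Pi_M=\{w\in\mathbb R_{\ge0}^n:\ \langle m,w\rangle\ge1\text{ for all }m\in M\}.
\]
Then the filtration presented by $(e,w)$ is admissible if and only if $w\in\Pi_{\operatorname{supp}_e(P)}$. Each $\Pi_M$ is closed and convex and contains $(\frac1d,\dots,\frac1d)$.

Call $F$ \emph{optimal} if it is admissible, if $c(F)$ is minimal among admissible filtrations, and if $q(F)$ is minimal among admissible filtrations with this value of $c$.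

\begin{example}\label{ex:product}
Let $n=d$ and $P=\ell_1\cdots\ell_d$ with $\ell_1,\dots,\ell_d$ a basis of $V$. In this basis admissibility reads $w_1+\dots+w_d\ge1$. The vectors with $c=1$ form a simplex, whose vertices correspond to the lines $S\ell_j$. No admissible $(e,w)$ has $c<1$. To see this, let $\nu(f)$ be the least weight $\langle m,w\rangle$ of a monomial of $f\ne0$ in the basis $e$. The parts of least weight multiply to a nonzero polynomial, so $\sum_j\nu(\ell_j)=\nu(P)\ge1$. The matrix of $\ell$ in the basis $e$ has nonzero determinant, so there is a permutation $\pi$ such that $e_{\pi(j)}$ occurs in $\ell_j$ for all $j$; hence $\sum_j\nu(\ell_j)\le\sum_jw_{\pi(j)}=c(w)$. For $c=1$ the Cauchy--Schwarz inequality gives $q\ge1/d$, with equality only if all weights are $1/d$. The optimal filtration is the center of the simplex, with $F^{1/d}=V$, and it is invariant under permuting the $\ell_j$.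
\end{example}

\begin{lemma}\label{lem:optimal}
There is exactly one optimal filtration.
\end{lemma}

\begin{proof}
\emph{Existence.} There are infinitely many bases, but only finitely many sets $M_1,\dots,M_N$ occur as $\operatorname{supp}_e(P)$, since there are finitely many exponents of degree $d$. The weight vectors of presentations of admissible filtrations are exactly the points of the nonempty closed set $\Pi=\Pi_{M_1}\cup\dots\cup\Pi_{M_N}\subset\mathbb R_{\ge0}^n$. The sets $\{w\in\Pi:c(w)\le C\}$ are closed and bounded, so $c$ attains a minimum $c^*$ on $\Pi$, and $q$ attains a minimum $q^*$ on the compact set $\{w\in\Pi:c(w)=c^*\}$.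

\emph{Uniqueness.} Let two different optimal filtrations be presented by $(e,a)$ and $(e,b)$ as in Lemma~\ref{lem:common}; then $a\ne b$. Both $a$ and $b$ lie in the convex set $\Pi_{\operatorname{supp}_e(P)}$, hence so does $\frac{a+b}2$, and $(e,\frac{a+b}2)$ presents an admissible filtration. It has $c=c^*$, and by the parallelogram identity
\[
q\Big(\frac{a+b}2\Big)=\tfrac12q(a)+\tfrac12q(b)-\tfrac14\|a-b\|^2<q^*,
\]
which contradicts the definition of $q^*$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:separable}}
Let $F$ be the optimal filtration, presented by $(e,w)$, with $c(F)=c^*$.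

\emph{$F$ is Galois stable.} For $\sigma\in G$ the family $\sigma F=(\sigma F^\mu)_\mu$ is presented by $(\sigma e,w)$, so it is a weighted filtration with the same $c$ and $q$. From the definition, $J(\sigma F)=\sigma J(F)$, and this space contains $\sigma P=P$. So $\sigma F$ is optimal, and Lemma~\ref{lem:optimal} gives $\sigma F^\mu=F^\mu$ for all $\mu$.

\emph{Comparison with the slice rank.} Let $W\subset V$ have dimension $r$ and $P\in(W)$. Take a basis of $V$ whose first $r$ vectors span $W$, give them weight $1$ and the others weight $0$. By Lemma~\ref{lem:basic}(a) every monomial of $P$ in this basis has weight at least $1$. This filtration is admissible with $c=r$, so $c^*\le r$.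

\emph{Rounding.} Put $W_0=F^{1/d}$, the span of the $e_i$ with $w_i\ge1/d$. Each of these contributes at least $1/d$ to $c^*$, so $\dim W_0\le dc^*\le dr$. Each monomial of $P$ in the basis $e$ is a product of $d$ basis vectors of total weight at least $1$, so one of its factors has weight at least $1/d$ and lies in $W_0$. Hence $P\in(W_0)$ over $S$. Lemma~\ref{lem:descent} gives $\operatorname{slr}_{\mathbb K}(P)\le\dim W_0\le dr$.

\emph{Cubics.} For $d=3$, slice rank equals strength over every field by Lemma~\ref{lem:basic}(b), and $\mathbb K^s=\overline{\mathbb K}$ if $\mathbb K$ is perfect.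

\emph{Sharpness.} Let $E/\mathbb K$ be a separable field extension of degree $d$ with basis $\omega_1,\dots,\omega_d$. It has exactly $d$ embeddings $\tau\colon E\to S$ over $\mathbb K$. The norm form
\[
N=\prod_\tau\big(\tau(\omega_1)x_1+\dots+\tau(\omega_d)x_d\big)
\]
has coefficients in $\mathbb K$, because $G$ permutes the embeddings and hence the factors. At a point $0\ne\gamma\in\mathbb K^d$ its value is $\prod_\tau\tau(z)$ with $z=\sum_i\gamma_i\omega_i\ne0$, which is nonzero. So $\operatorname{slr}_{\mathbb K}(N)=d$ by Lemma~\ref{lem:basic}(c), while $N\ne0$ has a linear factor over $S$ and $\operatorname{slr}_S(N)=1$. For $d=3$ this says $\operatorname{str}_{\mathbb K}(N)=3$ and $\operatorname{str}_{\overline{\mathbb K}}(N)=1$. \qed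

\begin{remark}
In Theorem~\ref{thm:separable} the field $\mathbb K^s$ cannot be replaced by $\overline{\mathbb K}$, with any constant, when $[\mathbb K:\mathbb K^p]=\infty$: for $d=p$ this is Example~\ref{ex:frobenius}, and for $d=3<p$ it is Corollary~\ref{cor:false}. For $d\ge4$ the theorem concerns slice rank only. Its proof uses that the generators of the ideal lie in one vector space $V$ whose bases give coordinates in which membership in $J(F)$ is read off monomial by monomial.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CY}
Qiyuan Chen and Ke Ye, \emph{Geometry of multilinear varieties over infinite fields and its applications}, arXiv:2605.04859 (2026).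

\bibitem{Hoe}
Hoeffding, J. Amer. Statist. Assoc. \textbf{58} (1963).

\end{thebibliography}
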